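\title{Soficity of a monoid is not determined by multiplication by units}

\begin{abstract}
We construct two monoid structures $M$ and $N$ on one set, with the same group of units and the same product $st$ whenever $s$ or $t$ is a unit, such that in both the $\mathcal{J}$-class of the identity is a group, $M$ is sofic, and $N$ is not. This answers a question of Kambites in the negative. The group of units is a wreath product $(\mathbb{Z}/2)\wr\Gamma$, where $\Gamma$ may be taken to be $SL_3(\mathbb{Z})$. In a sofic approximation of $N$, left multiplication by non-units forces the fiber sizes of a certain map to grow along every generator of $\Gamma$ at most points, and Kazhdan's property (T) forbids this. We also prove that a monoid whose $\mathcal{J}$-class of the identity is a sofic group $G$ is sofic if the stabilizers of non-units under right multiplication by $G$ are finite or intersections of finite-index subgroups, and that replacing all products of non-units by a new zero preserves soficity.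
\end{abstract}

\section{The question and the results}

For a finite nonempty set $X$, let $\operatorname{Map}(X)$ be the monoid of all maps $X\to X$ under composition, $(\alpha\beta)(x)=\alpha(\beta(x))$, with the normalized Hamming distance
\[
d_X(\alpha,\beta)=\frac{|\{x\in X:\alpha(x)\neq\beta(x)\}|}{|X|}.
\]
The following definition is due to Ceccherini-Silberstein and Coornaert. Let $M$ be a monoid with identity $1$, let $K\subseteq M$ be finite and let $\varepsilon>0$. A \emph{$(K,\varepsilon)$-approximation} of $M$ is a map $\varphi\colon M\to\operatorname{Map}(X)$, with $X$ finite and nonempty, such that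
\begin{itemize}
\item[(o)] $\varphi(1)=\mathrm{id}_X$;
\item[(i)] $d_X(\varphi(k_1k_2),\varphi(k_1)\varphi(k_2))\le\varepsilon$ for all $k_1,k_2\in K$;
\item[(ii)] $d_X(\varphi(k_1),\varphi(k_2))\ge1-\varepsilon$ for all distinct $k_1,k_2\in K$.
\end{itemize}
The monoid $M$ is \emph{sofic} if it has a $(K,\varepsilon)$-approximation for every $K$ and $\varepsilon$. Thus a typical point of $X$ sees the multiplication table of $K$ correctly and distinguishes the elements of $K$. For groups this notion coincides with the usual notion of a sofic group.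

A \emph{unit} of $M$ is an element with a two-sided inverse. Green's relation $\mathcal{J}$ is defined by $s\,\mathcal{J}\,t$ if and only if $MsM=MtM$; in particular $x\,\mathcal{J}\,1$ means that $axb=1$ for some $a,b\in M$. In a sofic monoid the $\mathcal{J}$-class of $1$ is the group of units, and this group is sofic (Lemma~\ref{lem:units} recalls why). How much more of the multiplication does soficity see? The following question is posed in \cite{Kambites}.

\begin{quote}
\textbf{Question.} Let $M$ and $N$ be monoids, in each of which the $\mathcal{J}$-class of the identity is a group. Let $\rho\colon M\to N$ be a bijection that restricts to an isomorphism between the groups of units and satisfies $\rho(st)=\rho(s)\rho(t)$ whenever $t$ is a unit of $M$. If $M$ is sofic, must $N$ be sofic?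
\end{quote}

One would guess that the answer is yes. Units have to be approximated by maps that are almost permutations, but a non-unit may send all of $X$ into a negligible subset $Y$. Follow a typical point $x$ through the product $\varphi(s)\varphi(t)$. If $t$ is a unit, then $\varphi(t)x$ is again a typical point, and condition (i) is a real constraint; these are the products that $\rho$ preserves. If $t$ is a non-unit, then $\varphi(t)x$ lies in $Y$, and $\varphi(s)$ may be changed on $Y$ at no cost in the Hamming distance. Since $Y$ can be made negligible however large it is (Lemma~\ref{lem:layers}), there seems to be room to record any table of products $st$ with $t$ a non-unit. When the group of units is finite this works, and $N$ is sofic whatever its multiplication (Example~\ref{ex:finite}). In general the guess is wrong.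

\begin{theorem}\label{thm:main}
There are monoids $M$ and $N$, in each of which the $\mathcal{J}$-class of the identity is a group, and a bijection $\rho\colon M\to N$ restricting to an isomorphism of the groups of units, such that $\rho(st)=\rho(s)\rho(t)$ whenever $s$ or $t$ is a unit, $M$ is sofic, and $N$ is not sofic.

More precisely, let $\Gamma$ be a residually finite group with Kazhdan's property \textup{(T)}, generated as a group by a finite nonempty set $Q_+$. Let $S$ be the submonoid of $\Gamma$ generated by $Q_+$, and suppose that $t^{-1}\notin S$ for all $t\in Q_+$. Then such $M$ and $N$ exist with group of units $(\mathbb{Z}/2)\wr\Gamma$.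
\end{theorem}

So the answer to the Question is no, even if $\rho$ respects multiplication by units on both sides. Recall that a group is \emph{residually finite} if every element $g\ne1$ survives in some finite quotient; taking a product of quotients, finitely many elements $g\neq 1$ survive in a single one. Property (T) is recalled in Section~\ref{sec:rigidity}. The hypotheses hold for $\Gamma=SL_3(\mathbb{Z})$ and $Q_+=\{I+e_{ij}:i\neq j\}$, where $e_{ij}$ are the matrix units. Indeed $\Gamma$ is residually finite by reduction modulo primes, it is generated by $Q_+$, and it has property (T) by a theorem of Kazhdan, see \cite{BHV}; the elements of $S$ have non-negative entries, so $(I+e_{ij})^{-1}=I-e_{ij}\notin S$.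

Two positive results mark how far the guess above is right. Neither is needed for Theorem~\ref{thm:main}.

\begin{theorem}\label{thm:stab}
Let $N$ be a monoid whose $\mathcal{J}$-class of $1$ is a group $G$. Suppose that every stabilizer $H_r=\{h\in G:rh=r\}$, $r\in N\setminus G$, is finite or an intersection of finite-index subgroups of $G$. Then $N$ is sofic if and only if $G$ is sofic. In particular, a left cancellative monoid is sofic if and only if its group of units is sofic.
\end{theorem}

A bijection $\rho$ as in the Question carries $H_r$ onto $H_{\rho(r)}$, because $rh=r$ is equivalent to $\rho(r)\rho(h)=\rho(r)$. Hence the Question has a positive answer whenever the stabilizers in $M$ satisfy the hypothesis of Theorem~\ref{thm:stab}.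

\begin{proposition}\label{prop:null}
Let $N$ be a sofic monoid with group of units $G$, and let $I=N\setminus G$. Let $N_0=N\sqcup\{0\}$, where a product of two elements of $N$ with a factor in $G$ is as in $N$, a product of two elements of $I$ is $0$, and $0$ is absorbing. Then $N_0$ is a sofic monoid.
\end{proposition}

Thus forgetting the products of non-units preserves soficity. In the pair of Theorem~\ref{thm:main} all products of non-units of $M$ are $0$, and it is the passage in the other direction, from $M$ to $N$, that destroys soficity.

Section~\ref{sec:layers} contains the device behind all our soficity proofs. Section~\ref{sec:fibers} isolates the obstruction that the guess overlooks. The monoids are built in Section~\ref{sec:construction}, and $M$ is shown to be sofic in Section~\ref{sec:M}. Section~\ref{sec:rigidity} proves a rigidity statement for approximate actions of groups with property (T); its only external ingredient is a theorem of Ozawa \cite{Ozawa}. Section~\ref{sec:N} completes the proof of Theorem~\ref{thm:main}, and Section~\ref{sec:positive} proves Theorem~\ref{thm:stab}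 and Proposition~\ref{prop:null}.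

\section{Units, non-units and negligible sets}\label{sec:layers}

\begin{lemma}\label{lem:units}
Let $M$ be a monoid with group of units $G$.
\begin{itemize}
\item[(a)] The $\mathcal{J}$-class of $1$ is a group if and only if $M\setminus G$ is an ideal (possibly empty), and in that case the $\mathcal{J}$-class of $1$ is $G$.
\item[(b)] If $ab=1$ implies $ba=1$ in $M$, then the $\mathcal{J}$-class of $1$ is $G$.
\item[(c)] If $M$ is sofic, then the $\mathcal{J}$-class of $1$ is $G$, and $G$ is sofic.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Units are $\mathcal{J}$-related to $1$. If the $\mathcal{J}$-class of $1$ is a group, its identity is $1$, so it consists of units and equals $G$; and if $axb\in G$, then $x\,\mathcal{J}\,1$, so $x\in G$. Conversely, if $M\setminus G$ is an ideal and $axb=1$, then $x\in G$.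

(b) If $a(xb)=1$, then $(xb)a=1$, that is $x(ba)=1$, and therefore also $(ba)x=1$.

(c) Let $ab=1$ and $ba\ne1$, and take a $(K,\varepsilon)$-approximation $\varphi$ with $K=\{1,a,b,ba\}$. The set $D=\{x:\varphi(a)\varphi(b)x=x\}$ has at least $(1-\varepsilon)|X|$ points, $\varphi(b)$ is injective on $D$, and $\varphi(b)\varphi(a)$ fixes every point $\varphi(b)x$ with $x\in D$. So $d_X(\varphi(ba),\varphi(1))\le2\varepsilon$, which contradicts (ii) for $\varepsilon<\frac13$. Now (b) applies. Approximations of $M$ restrict to approximations of $G$.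
\end{proof}

For example, the bicyclic monoid $\langle p,q\mid pq=1\rangle$, in which $qp\neq1$, is not sofic.

The next lemma says that an invariant finite set $Y$ can be ignored when conditions (i) and (ii) are tested, whatever its size.

\begin{lemma}\label{lem:layers}
Let $M$ be a monoid. Suppose that for every finite $K\subseteq M$ and $\varepsilon>0$ there are finite sets $Z\neq\emptyset$ and $Y$ and a map $\varphi\colon M\to\operatorname{Map}(Z\sqcup Y)$ such that $\varphi(1)=\mathrm{id}$, $\varphi(s)Y\subseteq Y$ for all $s\in M$, and for all $k_1,k_2\in K$ each of the conditions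
\[
\varphi(k_1k_2)z=\varphi(k_1)\varphi(k_2)z,\qquad \varphi(k_1)z\ne\varphi(k_2)z\ \text{ if }k_1\ne k_2,
\]
holds for all but at most $\varepsilon|Z|$ points $z\in Z$. Then $M$ is sofic.
\end{lemma}

\begin{proof}
Take $Z,Y,\varphi$ for $(K,\varepsilon/2)$. Let $X=(Z\times\{1,\dots,L\})\sqcup Y$ be the union of $L$ copies $X_i=(Z\times\{i\})\sqcup Y$ of $Z\sqcup Y$, glued along $Y$. Let $\varphi_L(s)$ act on each $X_i$ as $\varphi(s)$; this is consistent on $Y$ because $\varphi(s)Y\subseteq Y$. Each condition fails at no more than $\frac\varepsilon2|Z|L+|Y|$ points of $X$, which is at most $\varepsilon|X|$ for $L$ large.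
\end{proof}

\begin{example}\label{ex:finite}
\emph{If the $\mathcal{J}$-class of $1$ in $N$ is a finite group $G$, then $N$ is sofic.} Let $I=N\setminus G$ and let $K\ni1$ be finite. Put $Z=G$ and $Y=(I\cap KKG)\sqcup\{*\}$. Let $\varphi(n)*=*$, and for $x\neq*$ let $\varphi(n)x=nx$ if $nx\in Z\sqcup Y$ and $\varphi(n)x=*$ otherwise. Since $I$ is an ideal, $\varphi(n)Y\subseteq Y$. For $z\in G$ and $k_1,k_2\in K$ the elements $k_2z$ and $k_1k_2z$ lie in $KKG\subseteq Z\sqcup Y$, so $\varphi(k_1)\varphi(k_2)z=k_1k_2z=\varphi(k_1k_2)z$; and $k_1z\neq k_2z$ for $k_1\ne k_2$ because $z$ is invertible. Lemma~\ref{lem:layers} applies.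
\end{example}

\section{Fiber sizes}\label{sec:fibers}

What the guess overlooks is that $\varphi(s)$ is a \emph{map}. Suppose that $nm=mt$, with $t$ a unit, and let $f=\varphi(m)$. Then $f\varphi(t)$ is close to $\varphi(n)f$, so that $f(x)$ determines $f(\varphi(t)x)$. This is a statement about typical points, and no freedom on the negligible set removes it. The effect is easiest to see when there are no errors.

\begin{lemma}\label{lem:exact}
Let $N$ be a monoid, let $t,b$ be units and $m,n\in N$ with $nm=mt$ and $mtb=mt$. Then every homomorphism $\varphi\colon N\to\operatorname{Map}(X)$ with $X$ finite satisfies $\varphi(mb)=\varphi(m)$.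
\end{lemma}

\begin{proof}
Let $f=\varphi(m)$, and let $\sigma_t=\varphi(t)$ and $\sigma_b=\varphi(b)$, which are permutations. Let $\Phi(x)=f^{-1}(f(x))$ be the fiber of $f$ through $x$, and $W(x)=|\Phi(x)|$. From $f\sigma_t=\varphi(n)f$ we get $\sigma_t\Phi(x)\subseteq\Phi(\sigma_tx)$, hence $W(\sigma_tx)\ge W(x)$ for all $x$. Since $\sum_xW(\sigma_tx)=\sum_xW(x)$, equality holds everywhere, and $\sigma_t\Phi(x)=\Phi(\sigma_tx)$. From $f\sigma_t\sigma_b=f\sigma_t$ we get $\sigma_t\sigma_bx\in\Phi(\sigma_tx)=\sigma_t\Phi(x)$, so $\sigma_bx\in\Phi(x)$. This says that $f\sigma_b=f$.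
\end{proof}

So if $mb\ne m$, no finite model without errors separates $mb$ from $m$: the permutation $\sigma_t$ would carry the two different fibers through $x$ and $\sigma_bx$ into one fiber, and $W$ would increase strictly along a cycle of $\sigma_t$. With errors this argument breaks down, because $W$ is unbounded: a drop at a few points can pay for growth at all the others.

\begin{example}\label{ex:lamps}
Let $X=\{0,\dots,\ell-1\}\times(\mathbb{Z}/2)^\ell$. A point $(j,v)$ is a position $j$ and a configuration $v=(v_0,\dots,v_{\ell-1})$ of lamps. Let $v^{(j)}$ be $v$ with $v_0,\dots,v_{j-1}$ replaced by $0$, and let $e_j$ be the $j$th basis vector. Put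
\[
\sigma_t(j,v)=(j+1\bmod\ell,\,v),\qquad\sigma_b(j,v)=(j,v+e_j),\qquad f(j,v)=(j,v^{(j)}),
\]
so that $t$ moves on, $b$ toggles the current lamp, and $f$ forgets the lamps already passed. Let $\nu(j,v)=(j+1\bmod\ell,\,v^{(j+1)})$. For $j\le\ell-2$ the three maps $\nu f$, $f\sigma_t$ and $f\sigma_t\sigma_b$ all send $(j,v)$ to $(j+1,v^{(j+1)})$, so the relations of Lemma~\ref{lem:exact} hold off a proportion $1/\ell$ of $X$. Yet $f\sigma_b$ and $f$ differ everywhere. Here $W(j,v)=2^j$ doubles along $\sigma_t$ and collapses at $j=\ell-1$.
\end{example}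

One unit $t$ is therefore not enough. We shall arrange that the relations hold for every $t$ in a generating set $Q_+$ of a group $\Gamma$ with property (T), so that $W$ must increase along all generators at once; Proposition~\ref{prop:rigid} shows that this is impossible.

The relations have a group-theoretic meaning that tells us what to build. Let $H$ be the stabilizer of $m$ under right multiplication by units. If $nm=mt$ and $h\in H$, then $mth=nmh=mt$, so $tHt^{-1}\subseteq H$. The conditions $mtb=mt$ and $mb\neq m$ say that $tbt^{-1}\in H$ and $b\notin H$. So we need a group $G\supseteq\Gamma$ and a subgroup $H$ that every $t\in Q_+$ conjugates \emph{properly} into itself. Example~\ref{ex:lamps} suggests a group of lamps indexed by $\Gamma$, with $H$ the group of lamps in a region that every $t\in Q_+$ translates properly into itself.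

\section{The monoids $M$ and $N$}\label{sec:construction}

Fix $\Gamma$, $Q_+$ and $S$ as in Theorem~\ref{thm:main}. We have $Q_+\cap Q_+^{-1}=\emptyset$, since $t^{-1}\in Q_+$ would give $t^{-1}\in S$.

\subsection*{The group of units}
Let $V=\bigoplus_{\gamma\in\Gamma}(\mathbb{Z}/2)\delta_\gamma$, and let $G=(\mathbb{Z}/2)\wr\Gamma=V\rtimes\Gamma$, written multiplicatively, with $\gamma\delta_{\gamma'}\gamma^{-1}=\delta_{\gamma\gamma'}$. Put
\[
H=\langle\delta_s:s\in S\rangle\le V,\qquad b_t=\delta_{t^{-1}}\ \ (t\in Q_+),\qquad U=\{u\in G:uHu^{-1}\subseteq H\}.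
\]
The set $U$ is a submonoid of $G$. It contains each $t\in Q_+$, since $t\delta_st^{-1}=\delta_{ts}$ and $tS\subseteq S$, and it contains each $b_t$, since $V$ is abelian. Moreover
\begin{equation}\label{eq:b}
b_t\notin H\quad\text{and}\quad tb_tt^{-1}=\delta_1\in H\qquad(t\in Q_+),
\end{equation}
because $t^{-1}\notin S$ and $1\in S$.

\begin{lemma}\label{lem:rf}
The group $G$ is residually finite.
\end{lemma}

\begin{proof}
Let $v\gamma\ne1$ with $v\in V$ and $\gamma\in\Gamma$. If $\gamma\neq1$, compose $G\to\Gamma$ with a finite quotient of $\Gamma$ in which $\gamma$ survives. If $\gamma=1$, take a finite quotient $\Gamma\to\bar\Gamma$ that is injective on the finite support of $v$. The linear map $\delta_\gamma\mapsto\delta_{\bar\gamma}$ from $V$ to $\bigoplus_{\bar\Gamma}\mathbb{Z}/2$ is $\Gamma$-equivariant, so it extends to a homomorphism from $G$ onto the finite group $(\mathbb{Z}/2)\wr\bar\Gamma$, and it does not kill $v$.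
\end{proof}

\subsection*{The monoid $N$}
The element $m$ with stabilizer $H$ will be the trivial coset in $\Omega=H\backslash G=\{H\gamma:\gamma\in G\}$, on which $G$ acts on the right. For $u\in U$ the map $H\gamma\mapsto Hu\gamma$ is well defined, since $uh\gamma=(uhu^{-1})u\gamma\in Hu\gamma$ for $h\in H$, and it commutes with the right action of $G$. It will be left multiplication by an element $n_u$. This element has to be a non-unit, so that the products $n_um$ are invisible to $\rho$; for the same reason units will act trivially on the left of $\Omega$.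

Let $U'=\{n_u:u\in U\}$ be a copy of $U$, with $n_un_{u'}=n_{uu'}$, and let $T=U'\sqcup\{1\}$ be $U'$ with a new identity adjoined, so that $U'$ is an ideal of $T$. Let $\Omega^0=\Omega\sqcup\{0\}$ and $N=(G\times T)\sqcup\Omega^0$. The product on $G\times T$ is that of the direct product, $0$ is absorbing, $\Omega\Omega=\{0\}$, and
\[
(g,1)\,H\gamma=H\gamma,\quad(g,n_u)\,H\gamma=Hu\gamma,\quad H\gamma\,(g,1)=H\gamma g,\quad H\gamma\,(g,n_u)=0 .
\]

We check associativity. A triple with a factor $0$ gives $0$ in both bracketings. For a triple with at least two factors in $\Omega$, both bracketings give $0$, because $\Omega^0$ is stable under multiplication on both sides and $\Omega^0\Omega^0=\{0\}$. There remain the triples with one factor $\omega=H\gamma\in\Omega$ and two factors $x,y\in G\times T$.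
\begin{itemize}
\item $x(y\omega)=(xy)\omega$: left multiplication depends only on the $T$-coordinate, $1\in T$ acts trivially, and $n_u$ applied to $Hu'\gamma$ gives $Huu'\gamma$.
\item $(\omega x)y=\omega(xy)$: if $x,y\in G\times\{1\}$, this is the right action of $G$ on $\Omega$. Otherwise $xy\in G\times U'$, and both sides are $0$.
\item $(x\omega)y=x(\omega y)$: if $y\in G\times U'$, both sides are $0$. If $y=(g,1)$, both sides are $Hu\gamma g$ for $x=(g',n_u)$ and $H\gamma g$ for $x=(g',1)$.
\end{itemize}
The identity is $(1,1)$. The elements of $G\times\{1\}$ are units, and the complement $I=(G\times U')\sqcup\Omega^0$ is an ideal not containing the identity. So the group of units is $G\times\{1\}$, which we identify with $G$, and it is the $\mathcal{J}$-class of $1$ by Lemma~\ref{lem:units}(a).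

Write $m=H\in\Omega$ and $n_u$ for $(1,n_u)$. For $t\in Q_+$ and $b=b_t$, we have by \eqref{eq:b}
\begin{equation}\label{eq:relations}
n_tm=Ht=mt,\quad n_bm=Hb=mb,\quad mtb=H(tbt^{-1})t=mt,\quad mb=Hb\ne m .
\end{equation}
These are the relations of Section~\ref{sec:fibers}, together with $n_bm=mb$, whose role appears in Section~\ref{sec:N}.

\subsection*{The monoid $M$}
On the same set define $x\circ y=xy$ (the product in $N$) if $x$ or $y$ lies in $G$, and $x\circ y=0$ if $x,y\in I$. In a triple with at most one factor in $I$, every product that occurs in either bracketing has a factor in $G$, so associativity holds as in $N$. If at least two factors lie in $I$, consider $(x\circ y)\circ z$. Either $x,y\in I$, and the product is $0\circ z=0$; or $z\in I$ and $x\circ y\in I$, and the product is again $0$. The other bracketing gives $0$ by the mirror argument. As before $I$ is an ideal, and $G$ is the group of units and the $\mathcal{J}$-class of $1$. The bijection $\rho=\mathrm{id}\colon M\to N$ is an isomorphism on units and satisfies $\rho(s\circ t)=\rho(s)\rho(t)$ whenever $s$ or $t$ is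 a unit.

\section{$M$ is sofic}\label{sec:M}

We let $G$ act on a finite quotient $\bar G$, and let a coset $H\gamma$ send $p\in\bar G$ to a coset of $\bar\gamma p$. Cosets of the image of $H$ would be too coarse (Remark~\ref{rem:nonsep}). But a finite set $K$ involves only finitely many elements of $H$, and these generate a finite subgroup $H_0$, which residual finiteness can separate from any element outside it.

\begin{proposition}\label{prop:M}
The monoid $M$ is sofic.
\end{proposition}

\begin{proof}
Let $K\subseteq M$ be finite. Put $K_G=K\cap G$, $K_\Omega=K\cap\Omega$ and $\Omega_1=K_\Omega\cup K_\Omega K_G$. Let $C_1\subseteq G$ and $U_1\subseteq U$ be the finite sets of all $a$, respectively all $u$, that occur in elements $(a,n_u)\in K$. For $\omega\in\Omega_1$ choose $\gamma_\omega\in G$ with $\omega=H\gamma_\omega$. For $\omega\in K_\Omega$ and $g\in K_G$ we have $H\gamma_\omega g=H\gamma_{\omega g}$, so $\gamma_\omega g\gamma_{\omega g}^{-1}\in H$. These finitely many elements generate a finite subgroup $H_0\le H$, because $H$ is abelian of exponent $2$.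

For distinct $\omega,\omega'\in K_\Omega$ and $h\in H_0$ we have $\gamma_\omega\gamma_{\omega'}^{-1}h^{-1}\neq1$, since $\gamma_\omega\gamma_{\omega'}^{-1}\notin H$. By Lemma~\ref{lem:rf} there is a finite quotient $\pi\colon G\to\bar G$ in which all these elements survive and which is injective on $K_G$ and on $C_1$. With $\bar H_0=\pi(H_0)$ we then have $\pi(\gamma_\omega\gamma_{\omega'}^{-1})\notin\bar H_0$ for distinct $\omega,\omega'\in K_\Omega$.

Let $Z=\bar G$ and $Y=(\bar H_0\backslash\bar G)\sqcup(U_1\times\bar G)\sqcup\{*\}$. Define $\varphi\colon M\to\operatorname{Map}(Z\sqcup Y)$ as follows.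
\begin{itemize}
\item For $g\in G$, $\varphi(g)$ sends $p\in Z$ to $\pi(g)p$, sends $(u,p)$ to $(u,\pi(g)p)$, and is the identity on $(\bar H_0\backslash\bar G)\sqcup\{*\}$.
\item Every non-unit sends $Y$ to $*$.
\item For $p\in Z$, $\varphi(a,n_u)p=(u,\pi(a)p)$ if $u\in U_1$, and $\varphi(\omega)p=\bar H_0\pi(\gamma_\omega)p$ if $\omega\in\Omega_1$. All other non-units, including $0$, send $Z$ to $*$.
\end{itemize}
Then $\varphi(1)=\mathrm{id}$ and $Y$ is invariant. We verify the conditions of Lemma~\ref{lem:layers} at \emph{every} $p\in Z$. Let $g,g'\in K_G$, $(a,n_u)\in K$ and $\omega\in K_\Omega$.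
\begin{itemize}
\item $\varphi(g)\varphi(g')p=\pi(gg')p=\varphi(g\circ g')p$.
\item $g\circ(a,n_u)=(ga,n_u)$ and $\varphi(g)\varphi(a,n_u)p=(u,\pi(ga)p)$; also $(a,n_u)\circ g=(ag,n_u)$ and $\varphi(a,n_u)\varphi(g)p=(u,\pi(ag)p)$.
\item $g\circ\omega=\omega$, and $\varphi(g)$ fixes the point $\varphi(\omega)p\in\bar H_0\backslash\bar G$.
\item $\varphi(\omega)\varphi(g)p=\bar H_0\pi(\gamma_\omega g)p=\bar H_0\pi(\gamma_{\omega g})p=\varphi(\omega\circ g)p$, since $\gamma_\omega g\gamma_{\omega g}^{-1}\in H_0$.
\item If $k_1,k_2$ are both non-units, or one of them is $0$, then $k_1\circ k_2=0$ and $\varphi(k_1)\varphi(k_2)p=*=\varphi(0)p$.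
\end{itemize}
Elements of $K$ of the four types $G$, $G\times U'$, $\Omega$, $\{0\}$ send $p$ into the four disjoint sets $Z$, $U_1\times\bar G$, $\bar H_0\backslash\bar G$, $\{*\}$. Distinct elements of $K_G$ are separated at $p$ because $\pi$ is injective on $K_G$. Distinct $(a,n_u),(a',n_{u'})\in K$ have $u\neq u'$ or $\pi(a)\neq\pi(a')$. Distinct $\omega,\omega'\in K_\Omega$ give distinct cosets because $\pi(\gamma_\omega\gamma_{\omega'}^{-1})\notin\bar H_0$.
\end{proof}

It is instructive to see this construction fail for $N$. To satisfy $n_tm=mt$ one would let $n_t$ act on $\bar H_0\backslash\bar G$ by $\bar H_0p\mapsto\bar H_0\pi(t)p$, which requires $\pi(t)\bar H_0\pi(t)^{-1}\subseteq\bar H_0$. For a finite group this inclusion is an equality; if $\delta_1\in H_0$, it gives $\pi(b_t)=\pi(t^{-1}\delta_1t)\in\bar H_0$, and $mb_t$ is no longer separated from $m$.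

\section{Increasing functions on approximate actions}\label{sec:rigidity}

A group $\Gamma$ with finite generating set $Q$ has \emph{property \textup{(T)}} if there is $\delta>0$ such that every unitary representation $\lambda$ of $\Gamma$ with a unit vector $v$ satisfying $\|\lambda(q)v-v\|<\delta$ for all $q\in Q$ has a nonzero invariant vector; see \cite{BHV}. The definition speaks of genuine representations, while a sofic approximation satisfies the relations of $\Gamma$ only at most points. We therefore use property (T) through an algebraic certificate that involves finitely many relations. The real group ring $\mathbb{R}[\Gamma]$ carries the involution $(\sum a_\gamma\gamma)^*=\sum a_\gamma\gamma^{-1}$.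

\begin{theorem}[Ozawa \cite{Ozawa}]\label{thm:ozawa}
If $\Gamma$ has property \textup{(T)}, $Q$ is a finite symmetric generating set and $\Delta_\Gamma=\sum_{q\in Q}(1-q)\in\mathbb{R}[\Gamma]$, then there are $\kappa>0$ and $\xi_1,\dots,\xi_l\in\mathbb{R}[\Gamma]$ with $\Delta_\Gamma^2-\kappa\Delta_\Gamma=\sum_i\xi_i^*\xi_i$.
\end{theorem}

In this section $\Gamma$ has property (T), and $Q_+$ is a finite nonempty generating set with $Q_+\cap Q_+^{-1}=\emptyset$. Let $F$ be the free group on $Q_+$, let $Q=Q_+\cup Q_+^{-1}$, regarded as a subset of $F$ or of $\Gamma$, and let $d=|Q|=2|Q_+|\geq2$. Permutations $\sigma_t$ $(t\in Q_+)$ of a set $X$ define a homomorphism $w\mapsto\sigma_w$ from $F$ to the symmetric group of $X$.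

\begin{proposition}\label{prop:rigid}
There are $\varepsilon_*>0$ and finitely many pairs $(w_j,w_j')\in F\times F$, with $w_j$ and $w_j'$ equal in $\Gamma$, with the following property. For every finite nonempty set $X$, all permutations $\sigma_t$ $(t\in Q_+)$ of $X$ and every function $W\colon X\to\mathbb{R}$, more than $\varepsilon_*|X|$ points $x\in X$ violate at least one of the conditions
\begin{itemize}
\item[(1)] $W(\sigma_tx)>W(x)$ for all $t\in Q_+$;
\item[(2)] $\sigma_{w_j}x=\sigma_{w_j'}x$ for all $j$.
\end{itemize}
\end{proposition}

Some hypothesis on $\Gamma$ is needed. If there is a homomorphism $\chi\colon\Gamma\to\mathbb{Z}$ with $\chi(t)>0$ for all $t\in Q_+$, let $\sigma_t$ be translation by $\chi(t)$ on $X=\{0,\dots,\ell-1\}$ modulo $\ell$, and let $W(x)=x$. All relations of $\Gamma$ hold, and (1) fails at no more than $\max_t\chi(t)$ points.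

\subsection*{The pairs}
Take $\kappa$ and $\xi_i$ from Theorem~\ref{thm:ozawa}, choose lifts $\tilde\xi_i\in\mathbb{R}[F]$, and let $\Delta_F=\sum_{q\in Q}(1-q)\in\mathbb{R}[F]$. The element $\zeta=\Delta_F^2-\kappa\Delta_F-\sum_i\tilde\xi_i^*\tilde\xi_i$ maps to $0$ in $\mathbb{R}[\Gamma]$, so its coefficients sum to $0$ over each fiber of $F\to\Gamma$. Hence $\zeta$ is a finite linear combination of differences of elements in the same fiber, which we write as
\[
\zeta=\sum_jc_j\bigl(w_j^{-1}-w_j'^{-1}\bigr),\qquad w_j=w_j'\text{ in }\Gamma .
\]
These are the pairs. Put $c=\sum_j|c_j|$, $\kappa_1=\min(\kappa,d)$ and $\mu=1-\kappa_1/2d\in(0,1)$.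

\subsection*{Boundaries and energy}
Let $X$, $\sigma_t$, $W$ be given, and let $B$ be the set of points that violate (1) or (2). We call a pair $(x,t)\in X\times Q_+$ an \emph{edge} from $x$ to $\sigma_tx$; each point is the start of $d/2$ edges and the end of $d/2$ edges. For $A\subseteq X'\subseteq X$ let $\partial_{X'}A$ be the number of edges with both ends in $X'$ and exactly one end in $A$, and let $\partial A=\partial_XA$. Since each $\sigma_t$ is a permutation, $|\sigma_tA\setminus A|=|A\setminus\sigma_tA|$; so exactly $\frac12\partial A$ edges enter $A$, and as many leave it.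

Let $\ell^2(X)$ be $\mathbb{R}^X$ with the standard inner product. The formula $(\lambda(w)v)(x)=v(\sigma_w^{-1}x)$ defines an orthogonal representation of $F$, which we extend linearly to $\mathbb{R}[F]$; then $\lambda(\xi^*)$ is the adjoint of $\lambda(\xi)$. Let $\Delta=\lambda(\Delta_F)=\sum_{t\in Q_+}(1-\lambda(t))^*(1-\lambda(t))$. Its quadratic form is the energy
\[
\mathcal{E}(v)=\langle\Delta v,v\rangle=\sum_{t\in Q_+}\|v-\lambda(t)v\|^2=\sum_{(x,t)}\bigl(v(\sigma_tx)-v(x)\bigr)^2 .
\]
Thus $\mathcal{E}(1_A)=\partial A$, and $0\le\Delta\le4|Q_+|=2d$, where $\le$ is the order of symmetric operators.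

The function $W$ is used only through the next lemma: cutting a set along a level of $W$ creates almost no new boundary, because edges can cross the cut in one direction only.

\begin{lemma}\label{lem:half}
Let $A\subseteq X$.
\begin{itemize}
\item[(a)] If $A=\{x\}$ with $x\notin B$, then $\partial A=d$.
\item[(b)] If $|A|\ge2$, there is $A'\subseteq A$ with $\frac13|A|\le|A'|\le\frac12|A|$ and $\partial A'\le\partial A+d\,|A\cap B|$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) By (1), $\sigma_tx\neq x$ for all $t\in Q_+$, so all $d/2$ edges that start at $x$ leave $A$.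

(b) List $A=\{a_1,\dots,a_r\}$ with $W$ non-decreasing and let $A'=\{a_1,\dots,a_{\lfloor r/2\rfloor}\}$; note that $\lfloor r/2\rfloor\ge r/3$ for $r\ge2$. We count the $\frac12\partial A'$ edges $(x,t)$ that enter $A'$. If $x\notin A$, the edge enters $A$; there are at most $\frac12\partial A$ of these. If $x\in A\setminus A'$, then $W(\sigma_tx)\le W(x)$, so $x\in A\cap B$; there are at most $\frac d2|A\cap B|$ of these.
\end{proof}

\subsection*{The case of a genuine action}
Suppose for a moment that $\sigma_w$ depends only on the image of $w$ in $\Gamma$. Then $\lambda(\zeta)=0$, so $\Delta^2-\kappa\Delta\ge0$, and every eigenvalue of $\Delta$ is $0$ or at least $\kappa$. Let $|B|=\varepsilon|X|$ with $\varepsilon<1$. Some orbit $O$ has $|O\cap B|\le\varepsilon|O|$. Since $\partial O=0$, Lemma~\ref{lem:half}(a) excludes $|O|=1$, and part (b) gives $A'\subseteq O$ with $\partial A'\le d\varepsilon|O|$. On $\ell^2(O)$ the kernel of $\Delta$ consists of the constants. The vector $v=1_{A'}-\frac{|A'|}{|O|}1_O$ is orthogonal to them and has $\|v\|^2=|A'|(1-|A'|/|O|)\ge\frac12|A'|\geq\frac16|O|$.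 Hence $d\varepsilon|O|\ge\partial A'=\mathcal{E}(v)\ge\frac\kappa6|O|$, that is $\varepsilon\ge\kappa/6d$.

When the relations hold only off $B$, both tools are lost. Orbits mean nothing, since exchanging two values of $\sigma_t$ joins two orbits into one; and for the same reason $\Delta$ may have small nonzero eigenvalues. We replace the spectral gap by a self-improvement property: a set with small boundary that meets the neighborhood of $B$ in few points is close to a set with \emph{much} smaller boundary (Lemma~\ref{lem:smooth}). We replace the orbit by a set $A$ of minimal size among the sets with small boundary. Halving $A$ and improving the half then produces a smaller competitor.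

\subsection*{Improving a boundary}
For an integer $k\ge1$ let $B^{(k)}$ be the set of $x$ such that $\sigma_wx\in B$ for some word $w$ of length at most $k$ over $Q$. Then $B\subseteq B^{(k)}$ and $|B^{(k)}|\le(d+1)^k|B|$, as there are at most $(d+1)^k$ such words.

\begin{lemma}\label{lem:smooth}
Let $k\geq1$ and $A'\subseteq X$, and put $e=\mu^k\,\partial A'+\frac{ck}{2d}\,|A'\cap B^{(k)}|$. There is $A^*\subseteq X$ with
\[
|A^*\triangle A'|\le\frac{9k}{2d}\,\partial A',\qquad\partial A^*\le3\sqrt{\tfrac{9k}2\;\partial A'\cdot e}+9e .
\]
\end{lemma}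

\begin{proof}
We smooth $1_{A'}$ by $k$ steps of a random walk and take a level set.

\emph{An approximate spectral gap.} Let $v\in[0,1]^X$. The function $(\lambda(\zeta)v)(x)=\sum_jc_j\bigl(v(\sigma_{w_j}x)-v(\sigma_{w_j'}x)\bigr)$ vanishes off $B$ by (2), and is at most $c$ in absolute value on $B$. Since $\Delta^2=\kappa\Delta+\sum_i\lambda(\tilde\xi_i)^*\lambda(\tilde\xi_i)+\lambda(\zeta)$, pairing with $v$ gives
\begin{equation}\label{eq:gap}
\|\Delta v\|^2\ge\kappa_1\mathcal{E}(v)-c\sum_{x\in B}v(x).
\end{equation}
The error is weighted by $v$. This matters, because $A'$ may be much smaller than $B$.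

\emph{Smoothing.} Let $P=1-\Delta/2d=\frac12\bigl(1+\frac1d\sum_{q\in Q}\lambda(q)\bigr)$. It is symmetric, commutes with $\Delta$, satisfies $0\le P\le1$, and replaces a function by an average of its values at a point and its neighbors; so it preserves $[0,1]^X$. Let $v_0=1_{A'}$ and $v_j=P^jv_0$. The operators $\Delta$, $P$, $1-P$ commute and are non-negative, so $\Delta P(1-P)\geq0$, that is $\Delta P^2\le\Delta P=\Delta-\Delta^2/2d$. With \eqref{eq:gap},
\begin{equation}\label{eq:decay}
\mathcal{E}(v_{j+1})\le\mathcal{E}(v_j)-\frac1{2d}\|\Delta v_j\|^2\le\mu\,\mathcal{E}(v_j)+\frac c{2d}\sum_{x\in B}v_j(x).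
\end{equation}
For $j<k$ the function $P^j1_B$ is at most $1$ and is supported in $B^{(k)}$, so $\sum_{x\in B}v_j(x)=\langle P^j1_B,1_{A'}\rangle\le|A'\cap B^{(k)}|$. Iterating \eqref{eq:decay} $k$ times from $\mathcal{E}(v_0)=\partial A'$, and using $\mu<1$, we get $\mathcal{E}(v_k)\le e$. Summing the first inequality of \eqref{eq:decay} gives $\sum_{j<k}\|\Delta v_j\|^2\le2d\,\partial A'$. As $v_0-v_k=\frac1{2d}\sum_{j<k}\Delta v_j$, the Cauchy--Schwarz inequality gives
\[
\|v_0-v_k\|^2\le\frac k{4d^2}\sum_{j<k}\|\Delta v_j\|^2\le\frac{k\,\partial A'}{2d}.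
\]
Consequently the set $D=\{x:|v_k(x)-v_0(x)|\ge\frac13\}$ has $|D|\le\frac{9k}{2d}\,\partial A'$.

\emph{Level sets.} For $\tau\in[\frac13,\frac23)$ let $A_\tau=\{x:v_k(x)>\tau\}$. On $A_\tau\setminus A'$ we have $v_0=0$ and $v_k>\frac13$, and on $A'\setminus A_\tau$ we have $v_0=1$ and $v_k<\frac23$. So $A_\tau\triangle A'\subseteq D$, and every $A_\tau$ satisfies the first bound. Let $\hat v=\max(\frac13,\min(\frac23,v_k))$. An edge $(x,t)$ is counted in $\partial A_\tau$ exactly when $\tau$ separates the values of $v_k$ at its ends, so
\[
\int_{1/3}^{2/3}\partial A_\tau\,d\tau=\sum_{(x,t)}|\hat v(\sigma_tx)-\hat v(x)| .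
\]
The Cauchy--Schwarz inequality over all edges would bring in the factor $|X|$, which is useless when $A'$ is small; the truncation avoids this. An edge with a nonzero term is of one of two kinds.
\begin{itemize}
\item At one end, $v_k\in(\frac13,\frac23)$. This end lies in $D$, because $v_0\in\{0,1\}$. There are at most $d|D|\le\frac{9k}2\partial A'$ such edges. Their terms are at most $|v_k(\sigma_tx)-v_k(x)|$, so by the Cauchy--Schwarz inequality they contribute at most $\sqrt{\frac{9k}2\,\partial A'\cdot e}$.
\item At one end $v_k\le\frac13$ and at the other $v_k\ge\frac23$. The term is $\frac13\le3(v_k(\sigma_tx)-v_k(x))^2$, so these edges contribute at most $3e$.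
\end{itemize}
The interval has length $\frac13$, so for some $\tau\in[\frac13,\frac23)$ the number $\partial A_\tau$ is at most three times the integral. Take $A^*=A_\tau$.
\end{proof}

If $A'$ barely meets $B^{(k)}$, then $e$ is about $\mu^k\partial A'$ and the boundary shrinks by a factor of order $\sqrt{k\mu^k}$. This fixes $k$. The price is a change of $A'$ in about $k\,\partial A'/d$ points, which is affordable if $\partial A'/|A'|$ is small compared with $d/k$. This fixes the threshold $\theta$ for a small boundary. The proportion $\eta$ of bad points is chosen last.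

\begin{proof}[Proof of Proposition~\ref{prop:rigid}]
Choose, in this order, an integer $k\ge1$ with $54\sqrt{k\mu^k}+108\mu^k\le\frac16$, which exists since $k\mu^k\to0$, and
\[
\theta=\frac d{324k},\qquad\eta=\min\Bigl\{\frac12,\ \frac\theta d,\ \frac{6\mu^k\theta}{1+ck/2d}\Bigr\},\qquad\varepsilon_*=\frac\eta{2(d+1)^k}.
\]
These numbers depend only on $\kappa$, $d$ and $c$. Suppose that $|B|\le\varepsilon_*|X|$. Then $|B^{(k)}|\le\frac\eta2|X|$.

\emph{A minimal piece with few bad points.} A smallest set with small boundary might lie inside $B$. So we cut all of $X$ into minimal pieces and average. Put $X_1=X$. If $X_i\ne\emptyset$, let $A_i\subseteq X_i$ be a nonempty set of minimal cardinality with $\partial_{X_i}A_i\le\theta|A_i|$; there is one, since $\partial_{X_i}X_i=0$. Put $X_{i+1}=X_i\setminus A_i$. The sets $A_i$ partition $X$. An edge with ends in $A_i$ and $A_j$, $i<j$, is counted in $\partial_{X_i}A_i$. So there are at most $\theta|X|$ edges between different pieces, and $\sum_i\partial A_i\le2\theta|X|$. Hence the pieces with $\partial A_i>5\theta|A_i|$ have total size at most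 $\frac25|X|$. Since $\sum_i|A_i\cap B^{(k)}|\le\frac\eta2|X|$, the pieces with $|A_i\cap B^{(k)}|>\eta|A_i|$ have total size at most $\frac12|X|$. As $\frac25+\frac12<1$, some piece $A=A_i$ satisfies
\[
\partial A\le5\theta|A|,\qquad|A\cap B^{(k)}|\le\eta|A| .
\]
If $A=\{x\}$, then $x\notin B$ because $\eta<1$, and Lemma~\ref{lem:half}(a) gives $\partial A=d>5\theta$, a contradiction. So $|A|\ge2$.

\emph{Halving.} Lemma~\ref{lem:half}(b) gives $A'\subseteq A$ with $\frac13|A|\le|A'|\le\frac12|A|$ and $\partial A'\le(5\theta+d\eta)|A|\le6\theta|A|$.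

\emph{Improving.} Apply Lemma~\ref{lem:smooth} to $A'$. By the choice of $\eta$,
\[
e\le6\mu^k\theta|A|+\tfrac{ck}{2d}\eta|A|\le12\mu^k\theta|A| .
\]
Since $\frac92\cdot6\cdot12=18^2$, the choices of $k$ and $\theta$ give
\[
\partial A^*\le\bigl(54\sqrt{k\mu^k}+108\mu^k\bigr)\theta|A|\le\tfrac16\theta|A|,\qquad|A^*\triangle A'|\le\frac{27k\theta}d|A|=\frac{|A|}{12}.
\]
Let $A''=A^*\cap X_i$. Since $A'\subseteq X_i$, we have $|A''|\ge|A'\cap A^*|\ge(\frac13-\frac1{12})|A|=\frac14|A|>0$, and $|A''|\le|A^*|\le(\frac12+\frac1{12})|A|<|A|$. An edge counted in $\partial_{X_i}A''$ has both ends in $X_i$, so exactly one of its ends lies in $A^*$. Therefore $\partial_{X_i}A''\le\partial A^*\le\frac16\theta|A|<\theta|A''|$. This contradicts the minimality of $A=A_i$.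
\end{proof}

\section{$N$ is not sofic}\label{sec:N}

\begin{proposition}\label{prop:N}
The monoid $N$ is not sofic.
\end{proposition}

\begin{proof}
Suppose that $N$ is sofic. Take $\varepsilon_*$ and $(w_j,w_j')$ from Proposition~\ref{prop:rigid}, and let $R\ge1$ bound the lengths of the $w_j,w_j'$ as words over $Q$. Write $\bar w$ for the image of a word $w$ in $\Gamma\le G$. Let $K$ consist of all $\bar w$ with $w$ of length at most $R$, and of $m$ and $b_t,\ tb_t,\ mt,\ mb_t,\ n_t,\ n_{b_t}$ for $t\in Q_+$. Let $\varphi\colon N\to\operatorname{Map}(X)$ be a $(K,\varepsilon)$-approximation.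

A statement about $x\in X$ holds \emph{almost everywhere} (a.e.) if it fails at no more than $C\varepsilon|X|$ points, where $C$ depends only on $K$, $Q_+$ and $R$. A bounded number of such statements hold a.e.\ simultaneously. If $\alpha=\beta$ a.e., then $\gamma\alpha=\gamma\beta$ a.e.\ for every map $\gamma$, and $\alpha\sigma=\beta\sigma$ a.e.\ for every \emph{permutation} $\sigma$. The last rule is false for arbitrary maps, so we first replace the maps of units by permutations.

\emph{Permutations.} Let $g$ be one of the elements $t$ or $b_t$, $t\in Q_+$. Then $g,g^{-1}\in K$, as $b_t^{-1}=b_t$. Since $\varphi(g)\varphi(g^{-1})x=x$ off $\varepsilon|X|$ points, the image of $\varphi(g)$ has at least $(1-\varepsilon)|X|$ points. Choose one preimage of each point of the image, and extend the restriction of $\varphi(g)$ to the chosen points to a permutation $\sigma_g$. Then $\sigma_g=\varphi(g)$ off $\varepsilon|X|$ points. The $\sigma_t$ define $\sigma_w$ for $w\in F$. We have $\varphi(t^{-1})\sigma_t=\varphi(t^{-1})\varphi(t)=\mathrm{id}_X$ a.e., and composing on the right with $\sigma_t^{-1}$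 gives $\varphi(t^{-1})=\sigma_{t^{-1}}$ a.e. So $\sigma_q=\varphi(q)$ a.e.\ for all $q\in Q$.

We claim that $\sigma_w=\varphi(\bar w)$ a.e.\ for all words $w$ of length at most $R$. For the empty word this is (o). For $q\in Q$ and $w$ of length less than $R$, induction gives
\[
\sigma_q\sigma_w=\varphi(q)\sigma_w=\varphi(q)\varphi(\bar w)=\varphi(q\bar w)\quad\text{a.e.},
\]
where the first equality uses that $\sigma_w$ is a permutation and the last is (i). Since $w_j$ and $w_j'$ have the same image in $\Gamma$, condition (2) of Proposition~\ref{prop:rigid} holds a.e.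

\emph{The relations.} Let $f=\varphi(m)$. By \eqref{eq:relations}, (i) and (ii), for each $t\in Q_+$ and $b=b_t$ the following hold a.e.:
\begin{itemize}
\item[(a)] $\varphi(n_t)f(x)=\varphi(mt)x=f(\varphi(t)x)=f(\sigma_tx)$;
\item[(b)] $\varphi(n_b)f(x)=\varphi(mb)x=f(\varphi(b)x)=f(\sigma_bx)$;
\item[(c)] $f(\sigma_t\sigma_bx)=f(\varphi(tb)x)=\varphi(mtb)x=\varphi(mt)x=f(\sigma_tx)$;
\item[(d)] $f(\sigma_bx)=\varphi(mb)x\neq\varphi(m)x=f(x)$.
\end{itemize}
The first equality in (c) holds because $\sigma_t\sigma_b=\varphi(t)\sigma_b=\varphi(t)\varphi(b)=\varphi(tb)$ a.e., again since $\sigma_b$ is a permutation. Let $B_0$ be the set of points at which one of (a)--(d) fails for some $t$, so $|B_0|\le C\varepsilon|X|$.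

\emph{Fiber sizes.} Let $\Phi(x)=f^{-1}(f(x))$ and $W(x)=|\Phi(x)|$, as in Lemma~\ref{lem:exact}. Now $\sigma_t$ carries only $\Phi(x)\setminus B_0$ into $\Phi(\sigma_tx)$, so we discard the fibers that are heavily damaged, and we lose a fixed proportion of the others. To make up for this loss the second fiber $\Phi(\sigma_bx)$ must be comparable in size to $\Phi(x)$; this is what the relation $n_bm=mb$ provides. Let
\[
B_1=B_0\cup\{x:|\Phi(x)\cap B_0|>\tfrac1{10}W(x)\},\qquad B_2=B_1\cup\bigcup_{t\in Q_+}\sigma_{b_t}^{-1}(B_1).
\]
The second set in $B_1$ is a union of fibers, in each of which $B_0$ has proportion more than $\frac1{10}$; so it has at most $10|B_0|$ points. Hence $|B_2|\le11(1+|Q_+|)|B_0|$.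

Let $x\notin B_2$, $t\in Q_+$, $b=b_t$ and $y=\sigma_bx$. Then $x,y\notin B_1$.
\begin{itemize}
\item For $x'\in\Phi(x)\setminus B_0$, (b) at $x'$ and at $x$ gives $f(\sigma_bx')=\varphi(n_b)f(x')=\varphi(n_b)f(x)=f(y)$. So $\sigma_b$ injects $\Phi(x)\setminus B_0$ into $\Phi(y)$, and $W(y)\ge\frac9{10}W(x)$.
\item For $z\in\{x,y\}$ and $z'\in\Phi(z)\setminus B_0$, (a) at $z'$ and at $z$ gives $f(\sigma_tz')=\varphi(n_t)f(z')=\varphi(n_t)f(z)=f(\sigma_tz)$. So $\sigma_t$ maps $\Phi(z)\setminus B_0$ into $\Phi(\sigma_tz)$.
\item By (c) at $x$, $\Phi(\sigma_ty)=\Phi(\sigma_tx)$. By (d) at $x$, $\Phi(x)\cap\Phi(y)=\emptyset$.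
\end{itemize}
Thus $\sigma_t$ injects the disjoint union of $\Phi(x)\setminus B_0$ and $\Phi(y)\setminus B_0$ into $\Phi(\sigma_tx)$, and
\[
W(\sigma_tx)\ge\tfrac9{10}\bigl(W(x)+W(y)\bigr)\ge\tfrac9{10}\cdot\tfrac{19}{10}\,W(x)>W(x).
\]
So condition (1) of Proposition~\ref{prop:rigid} holds off $B_2$. Conditions (1) and (2) together fail at no more than $C'\varepsilon|X|$ points, with $C'$ independent of $\varepsilon$. For $\varepsilon\le\varepsilon_*/C'$ this contradicts Proposition~\ref{prop:rigid}.
\end{proof}

Theorem~\ref{thm:main} follows from Section~\ref{sec:construction} and Propositions~\ref{prop:M} and~\ref{prop:N}.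

\begin{remark}
Residual finiteness of $\Gamma$ is used only for the soficity of $M$, and property (T) only in Proposition~\ref{prop:rigid}. The hypothesis $t^{-1}\notin S$ gives $Q_+\cap Q_+^{-1}=\emptyset$ and $mb_t\ne m$; if $t^{-1}\in S$, then $b_t\in H$, (d) is lost, and no growth along $t$ is forced. If $Q_+$ were empty, then $\Gamma$ would be trivial and $G=\mathbb{Z}/2$, and $N$ would be sofic by Example~\ref{ex:finite}.
\end{remark}

\section{Two positive results}\label{sec:positive}

\subsection*{Finite or separable stabilizers}
Example~\ref{ex:finite} labels the image of $z\in G$ under a non-unit $m$ by the element $mz$. If $G$ acts on some other set $Z$, write $m=r\gamma$ with $r$ a fixed representative of the orbit $mG$; the natural label for the image of $z\in Z$ is $r$ together with the set $H_r\gamma z\subseteq Z$. When $H_r$ is finite, this set involves finitely many elements of $G$ and can be computed in a sofic approximation. When $H_r$ is infinite it cannot, and we compute it in a finite quotient of $G$, where the action is exact; the hypothesis on $H_r$ guarantees that distinct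 cosets stay distinct.

\begin{proof}[Proof of Theorem~\ref{thm:stab}]
By Lemma~\ref{lem:units}, $G$ is the group of units, $I=N\setminus G$ is an ideal, and $G$ is sofic if $N$ is. Conversely, let $G$ be sofic.

\emph{Cosets.} Fix a representative in each orbit $mG$, $m\in I$; let $r_m$ be the representative of $mG$, and let $C_m=\{\gamma\in G:r_m\gamma=m\}$. This is a right coset of $H_{r_m}$, and $C_m\cap C_{m'}=\emptyset$ if $m\ne m'$ and $r_m=r_{m'}$. For $m\in I$, $r=r_m$, $g\in G$ and $n\in N$ we claim
\begin{equation}\label{eq:cosets}
r_{mg}=r_m,\quad C_{mg}=C_mg,\qquad r_{nm}=r_{nr},\quad C_{nr}C_m=C_{nm}.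
\end{equation}
The first two hold because $r\gamma=m$ is equivalent to $r\gamma g=mg$. Let $r'=r_{nr}$, $\gamma\in C_{nr}$ and $\gamma'\in C_m$. Then $r'\gamma\gamma'=nr\gamma'=nm$. So $r_{nm}=r'$ and $C_{nr}C_m\subseteq C_{nm}$, with equality because $C_{nr}\gamma'$ is already a full coset of $H_{r'}$. Moreover, \emph{if $C_{nr}$ is finite, then so are $C_{nm}$ and $C_m$}, since $|C_{nm}|=|H_{r'}|=|C_{nr}|$ and $\gamma C_m\subseteq C_{nm}$.

Let $K\ni1$ be a finite subset of $N$ and $\varepsilon>0$. Put $K_G=K\cap G$, $K_I=K\cap I$, $I_1=I\cap KK\supseteq K_I$, $R_0=\{r_m:m\in K_I\}$ and $R_1=\{r_m:m\in I_1\}\supseteq R_0$. If $n\in K$ and $r=r_m$ with $m\in K_I$, then $r_{nr}=r_{nm}\in R_1$.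

\emph{The finite quotient.} Consider distinct $m,m'\in K_I$ with $r_m=r_{m'}=r$ and $H_r$ infinite, and pick $\gamma\in C_m$, $\gamma'\in C_{m'}$. Then $\gamma\gamma'^{-1}\notin H_r$, so some finite-index subgroup $G'\supseteq H_r$ does not contain $\gamma\gamma'^{-1}$. The intersection of the conjugates of $G'$ is a normal subgroup of finite index. Intersecting these over the finitely many pairs $m,m'$, we get a finite quotient $\pi\colon G\to\bar G$ whose kernel lies in each $G'$. Then $\pi(C_m)\neq\pi(C_{m'})$ for each such pair, since equality would give $\gamma\gamma'^{-1}\in H_r\ker\pi\subseteq G'$.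

\emph{The set $Z$.} Let $E\subseteq G$ be the union of $K_G$ and of all finite sets among the $C_m$ $(m\in K_I)$ and the $C_{nr}$ $(n\in K$, $r\in R_0)$. Let $\psi_0\colon G\to\operatorname{Map}(Z_0)$ be an $(E,\varepsilon/2|E|^2)$-approximation of $G$. Put $Z=Z_0\times\bar G$ and $\psi(g)(z_0,p)=(\psi_0(g)z_0,\pi(g)p)$, and let $\mathrm{pr}\colon Z\to\bar G$ be the projection. Call $z\in Z$ \emph{good} if $\psi(aa')z=\psi(a)\psi(a')z$ for all $a,a'\in E$ and $\psi(a)z\ne\psi(a')z$ for all distinct $a,a'\in E$. These are at most $2|E|^2$ conditions, so all but $\varepsilon|Z|$ points are good. For $C\subseteq G$ and $D\subseteq Z$ put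
\[
[C]D=\begin{cases}\{\psi(a)z:a\in C,\ z\in D\}&\text{if }C\text{ is finite},\\ Z_0\times\pi(C)\,\mathrm{pr}(D)&\text{if }C\text{ is infinite}.\end{cases}
\]
In both cases $\mathrm{pr}([C]D)=\pi(C)\,\mathrm{pr}(D)$. We write $[C]z$ for $[C]\{z\}$.

\emph{The approximation.} Let $Y=\{(r,D):r\in R_1,\ D\subseteq Z\}\sqcup\{*\}$. On $Z$, let $\varphi(g)z=\psi(g)z$ for $g\in G$, $\varphi(m)z=(r_m,[C_m]z)$ for $m\in I_1$, and $\varphi(m)z=*$ for $m\in I\setminus I_1$. On $Y$, let $\varphi(1)$ be the identity, let $\varphi(n)(r,D)=(r_{nr},[C_{nr}]D)$ for $n\in K\setminus\{1\}$ and $r\in R_0$, and let all other values be $*$. Then $\varphi(1)=\mathrm{id}$ and $Y$ is invariant. We check the conditions of Lemma~\ref{lem:layers} at a good point $z$, with $p=\mathrm{pr}(z)$.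

\emph{Multiplicativity.} For two elements of $K_G$ it is part of goodness, and for a left factor $1$ it is trivial. Let $m\in K_I$ and $g\in K_G$. By \eqref{eq:cosets} we need $[C_m]\psi(g)z=[C_mg]z$. If $C_m$ is finite, then $C_m\subseteq E$ and $\psi(a)\psi(g)z=\psi(ag)z$ for $a\in C_m$. If $C_m$ is infinite, both sides are $Z_0\times\pi(C_mg)p$. Now let $n\in K\setminus\{1\}$, $m\in K_I$ and $r=r_m$. Then $\varphi(n)\varphi(m)z=(r_{nr},[C_{nr}][C_m]z)$ and $\varphi(nm)z=(r_{nm},[C_{nm}]z)$, so we need $[C_{nr}][C_m]z=[C_{nr}C_m]z$. If $C_{nr}$ is finite, then $C_m$ and $C_{nm}$ are finite, $C_{nr}\cup C_m\subseteq E$, and $\psi(a)\psi(a')z=\psi(aa')z$ for $a\in C_{nr}$, $a'\in C_m$. If $C_{nr}$ is infinite, so is $C_{nm}$, and both sides are $Z_0\times\pi(C_{nr})\pi(C_m)p$, whether $C_m$ is finite or not.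

\emph{Separation.} Distinct elements of $K_G$ are separated by goodness. Units send $z$ into $Z$ and non-units send it into $Y$. Elements of $K_I$ in different orbits give different first coordinates. Let $m\ne m'$ in $K_I$ have the same representative $r$. If $H_r$ is finite, then $C_m$ and $C_{m'}$ are disjoint nonempty subsets of $E$, so $[C_m]z$ and $[C_{m'}]z$ are disjoint and nonempty by goodness. If $H_r$ is infinite, then $\pi(C_m)p\neq\pi(C_{m'})p$ by the choice of $\pi$. So $N$ is sofic by Lemma~\ref{lem:layers}.

Finally let $N$ be left cancellative. If $ab=1$, then $a(ba)=a\cdot1$, so $ba=1$, and the $\mathcal{J}$-class of $1$ is the group of units by Lemma~\ref{lem:units}(b). All stabilizers are trivial, since $rh=r\cdot1$ implies $h=1$.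
\end{proof}

\begin{remark}\label{rem:nonsep}
The monoids $M$ and $N$ of Section~\ref{sec:construction} escape Theorem~\ref{thm:stab} through the stabilizer $H$ of $m$. It is infinite: an element $t\in Q_+$ of finite order would have $t^{-1}\in S$, so $S$ is infinite. And every finite-index subgroup $G'\supseteq H$ contains $b_t\notin H$. Indeed, let $\pi$ be a finite quotient with $\ker\pi\subseteq G'$. The inclusion $\pi(t)\pi(H)\pi(t)^{-1}\subseteq\pi(H)$ of finite groups of equal order is an equality, so $\pi(b_t)=\pi(t^{-1}\delta_1t)\in\pi(H)$ and $b_t\in H\ker\pi\subseteq G'$.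
\end{remark}

\subsection*{Replacing products of non-units by zero}

\begin{proof}[Proof of Proposition~\ref{prop:null}]
By Lemma~\ref{lem:units}, $I$ is an ideal of $N$. A triple in $N_0$ with a factor $0$ gives $0$ in both bracketings. For the other triples, the argument given for $M$ in Section~\ref{sec:construction} applies word for word: it uses only that $I$ is stable under multiplication by units.

Let $K\subseteq N_0$ be finite and $\varepsilon>0$, and let $\varphi_0\colon N\to\operatorname{Map}(Z)$ be a $(K\cap N,\varepsilon)$-approximation of $N$. The idea is to let a non-unit act once as in $\varphi_0$, while marking the point as used. Let $Z'=\{z':z\in Z\}$ be a copy of $Z$ and $Y=Z'\sqcup\{*\}$. For $g\in G$, $a\in I$ and $z\in Z$ put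
\[
\varphi(g)z=\varphi_0(g)z,\quad\varphi(g)z'=(\varphi_0(g)z)',\quad\varphi(g)*=*,\quad\varphi(a)z=(\varphi_0(a)z)',\quad\varphi(a)Y=\{*\},
\]
and let $\varphi(0)$ be the constant map $*$. Then $\varphi(1)=\mathrm{id}$ and $Y$ is invariant. Let $z\in Z$ and $k_1,k_2\in K$. If both lie in $G$, then $\varphi(k_1)\varphi(k_2)z=\varphi_0(k_1)\varphi_0(k_2)z$ and $\varphi(k_1k_2)z=\varphi_0(k_1k_2)z$. If one lies in $G$ and the other in $I$, then $k_1k_2\in I$, and the same formulas hold with primes on the right-hand sides. In both cases $\varphi$ is multiplicative at $z$ whenever $\varphi_0$ is. If both lie in $I$, or one is $0$, then both sides are $*$. Elements of $G$, $I$, $\{0\}$ send $z$ into the disjoint sets $Z$, $Z'$, $\{*\}$, and two distinct elements of $K\cap G$, or of $K\cap I$, are separated at $z$ whenever $\varphi_0$ separates them. Lemma~\ref{lem:layers} applies.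
\end{proof}

\begin{thebibliography}{9}

\bibitem{BHV}
Bekka, de la Harpe and Valette, \emph{Kazhdan's Property (T)}, Cambridge University Press, 2008.

\bibitem{Kambites}
Mark Kambites, \emph{A large class of sofic monoids}, arXiv:1401.7248 (2014).

\bibitem{Ozawa}
Ozawa, \emph{Noncommutative real algebraic geometry of Kazhdan's property (T)}, J. Inst. Math. Jussieu 15 (2016), 85--90.

\end{thebibliography}
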